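\title{The exact minimum number of edge-disjoint monochromatic triangles in a 2-colored complete graph}

\begin{abstract}
For a red-blue coloring $c$ of the edges of $K_n$, let $\nu(c)$ be the largest number of pairwise edge-disjoint monochromatic triangles. We determine $\min_c\nu(c)$ for all sufficiently large $n$. It equals $\min_{a+b=n}\bigl(P(a)+P(b)\bigr)$, where $P(k)$ is the triangle packing number of $K_k$, and it is a quadratic function of $n$ on each residue class modulo $12$. The proof starts from the known bound $\nu(c)\ge n^2/12-o(n^2)$. We first prove a stability theorem by analyzing optimal fractional covers, and then turn it into an exact result by means of triangle decompositions of dense graphs. We also describe, up to a bounded number of edges, the colorings that come within a constant of the minimum.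
\end{abstract}

\section{Introduction}\label{sec:intro}

Color each edge of the complete graph $K_n$ red or blue. A triangle is \emph{monochromatic} if its three edges have the same color, and $\nu(c)$ denotes the largest number of pairwise edge-disjoint monochromatic triangles in the coloring $c$. How small can $\nu(c)$ be?

A packing of $\nu(c)$ triangles covers $3\nu(c)$ edges, so a coloring with small $\nu(c)$ is one in which many edges cannot be covered. The natural way to waste edges is to place them in no monochromatic triangle at all. Split the vertex set into parts of sizes $a$ and $b$, color the edges between the parts blue and the edges inside the parts red. The blue graph is bipartite and the red graph is the disjoint union of $K_a$ and $K_b$, so this \emph{bipartite coloring} has $\nu=P(a)+P(b)$, where $P(k)$ is the maximum number of pairwise edge-disjoint triangles in $K_k$. For $a\approx b$ only about $n^2/4$ edges are usable, and $\nu\approx n^2/12$. It is known that this is asymptotically the minimum: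
\begin{equation}\label{eq:asymptotic}
\min_c\nu(c)\ \ge\ \frac{n^2}{12}-o(n^2).
\end{equation}
The problem we solve, which comes from Gruslys and Letzter \cite{GL}, is to determine $\min_c\nu(c)$ exactly for all sufficiently large $n$.

The bipartite colorings show that $\min_c\nu(c)\le f(n)$, where
\[
f(n):=\min_{a+b=n}\bigl(P(a)+P(b)\bigr),
\]
and Spencer \cite{Sp} determined $P$:
\begin{equation}\label{eq:spencer}
P(k)=\frac13\left(\binom k2-\ell(k)\right),\qquad
\begin{array}{c|cccccc}
k \bmod 6&0&1&2&3&4&5\\ \hline
\ell(k)&k/2&0&k/2&0&k/2+1&4
\end{array}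
\end{equation}
The term $k/2$ comes from parity. The edges covered by a packing form a graph with all degrees even, so for even $k$ every vertex of $K_k$ keeps an uncovered edge. Consequently the balanced split need not be the best one. For $n=14$ it gives $P(7)+P(7)=14$, whereas $P(6)+P(8)=4+8=12$. For very small $n$ the value $f(n)$ is not the answer: $f(5)=1$, but the coloring of $K_5$ whose red and blue edges both form a $5$-cycle has no monochromatic triangle. For large $n$ it is.

\begin{theorem}\label{thm:main}
For all sufficiently large $n$ we have $\min_c\nu(c)=f(n)$, and explicitly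
\[
\begin{array}{c|l||c|l}
n \bmod 12 & 12f(n) & n\bmod 12 & 12f(n)\\ \hline
0,4,6,10 & n^2-4n & 3 & n^2-3n\\
2 & n^2-4n+4 & 5 & n^2-3n+2\\
8 & n^2-4n-8 & 7 & n^2-3n-4\\
1 & n^2-3n-10 & 9 & n^2-3n-18\\
 & & 11 & n^2-3n-16
\end{array}
\]
\end{theorem}

The bound \eqref{eq:asymptotic} says nothing about the linear term, so we first need to know what the colorings with $\nu(c)\approx n^2/12$ look like.

\begin{theorem}[Stability]\label{thm:stability}
For every $\delta>0$ there are $\varepsilon>0$ and $n_1$ such that the following holds. If $n\ge n_1$ and $\nu(c)\le(\frac1{12}+\varepsilon)n^2$, then, after possibly exchanging the colors, there is a partition $V(K_n)=A_0\cup B_0$ with $\bigl||A_0|-|B_0|\bigr|\le1$ such that at most $\delta n^2$ edges are blue inside $A_0$ or $B_0$, or red between $A_0$ and $B_0$.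
\end{theorem}

To see why a coloring close to a bipartite one cannot do better, take a bipartite coloring with nonempty parts $A,B$ and recolor one edge $xx'$ inside $A$ blue. At most one triangle of an optimal red packing is destroyed, and $xx'z$ is now a blue triangle for every $z\in B$. Nothing has been lost. Recoloring a single edge between $A$ and $B$ red creates no monochromatic triangle, and the same is true for a whole matching of such edges; two red cross edges with a common end do create one. The last theorem says that this is the complete picture up to boundedly many edges.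

\begin{theorem}[Near-extremal colorings]\label{thm:structure}
For every $k\ge0$ there are $C$ and $n_0$ such that the following holds. If $n\ge n_0$ and $\nu(c)\le f(n)+k$, then, after possibly exchanging the colors, there is a partition $V(K_n)=A\cup B$ such that $P(|A|)+P(|B|)\le f(n)+k$, at most $C$ blue edges lie inside $A$ or $B$, and the red edges between $A$ and $B$ form a matching plus at most $C$ further edges. Conversely, for any partition $A\cup B$ and any matching $M$ between $A$ and $B$, coloring $M$ and all edges inside $A$ and $B$ red and all other edges blue gives exactly $\nu=P(|A|)+P(|B|)$.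
\end{theorem}

Section~\ref{sec:tools} lists the results we quote, and Section~\ref{sec:arith} computes $f(n)$. Section~\ref{sec:stability} proves Theorem~\ref{thm:stability}. There we pass to the dual linear program and study the graph $Z$ of edges that an optimal fractional cover ignores; the main step shows that $Z$ has few triangles. Section~\ref{sec:exact} carries out the exchange argument above for all wrongly colored edges at once and proves Theorem~\ref{thm:main}, and Section~\ref{sec:structure} refines the count to prove Theorem~\ref{thm:structure}.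

\section{Tools}\label{sec:tools}

For a graph $G$ we write $e(G)$ for its number of edges, $\delta(G)$ for its minimum degree, and $\nu(G)$ for the maximum size of a \emph{triangle packing}, that is, a family of pairwise edge-disjoint triangles. A \emph{fractional packing} assigns a number $p_T\ge0$ to each triangle $T$ of $G$ so that the \emph{load} $p(e):=\sum_{T\ni e}p_T$ of every edge is at most $1$, and $\nu^*(G)$ is the maximum of $\sum_Tp_T$. Besides \eqref{eq:asymptotic} and \eqref{eq:spencer} we use the following results.

\begin{itemize}
\item[(F1)] (Haxell and R\"odl \cite{HR}.) For every graph $G$ on $n$ vertices, $\nu^*(G)\le\nu(G)+o(n^2)$, uniformly in $G$.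
\item[(F2)] (Triangle removal lemma.) A graph on $n$ vertices with $o(n^3)$ triangles can be made triangle-free by deleting $o(n^2)$ edges.
\item[(F3)] (Erd\H{o}s--Simonovits stability.) A triangle-free graph on $n$ vertices with at least $n^2/4-o(n^2)$ edges differs in $o(n^2)$ edges from a complete bipartite graph whose part sizes differ by at most $1$.
\item[(F4)] (Barber, K\"uhn, Lo and Osthus \cite{BKLO}.) There are $\varepsilon_0\in(0,\frac1{10})$ and $N_0$ such that every graph $G$ on $N\ge N_0$ vertices with all degrees even, $3\mid e(G)$ and $\delta(G)\ge(1-\varepsilon_0)N$ decomposes into triangles: its edge set is a disjoint union of triangles.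
\item[(F5)] (Dirac.) A graph on $N\ge3$ vertices with minimum degree at least $N/2$ has a Hamilton cycle. Taking every second edge of the cycle gives a matching that misses at most one vertex.
\item[(F6)] (K\H{o}v\'ari--S\'os--Tur\'an.) A graph on $N$ vertices with no $4$-cycle has $O(N^{3/2})$ edges.
\end{itemize}

For a coloring $c$ the same definitions apply to the family of monochromatic triangles. A red and a blue triangle never share an edge, so $\nu(c)$ and $\nu^*(c)$ are the sums of the corresponding quantities for the red and the blue graph, and (F1) gives $\nu^*(c)\le\nu(c)+o(n^2)$.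

A \emph{cover} of $c$ is a function $w\colon E(K_n)\to[0,\infty)$ with $w(T):=\sum_{e\in T}w_e\ge1$ for every monochromatic triangle $T$; we write $w_e$ or $w(uv)$ for its values. For every cover $w$ and every fractional packing $p$,
\begin{equation}\label{eq:duality}
\sum_ew_e\ \ge\ \sum_ew_e\,p(e)\ =\ \sum_Tp_T\,w(T)\ \ge\ \sum_Tp_T .
\end{equation}
In particular the total weight of a cover is at least $\nu(c)$. By linear programming duality the minimum weight of a cover equals $\nu^*(c)$, so for optimal $w$ and $p$ both inequalities in \eqref{eq:duality} are equalities. This is complementary slackness: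
\begin{equation}\label{eq:slack}
w_e>0\ \Longrightarrow\ p(e)=1,\qquad\qquad p_T>0\ \Longrightarrow\ w(T)=1 .
\end{equation}
It follows that an optimal cover satisfies $w\le1$, since an edge with $w_e>0$ lies in a triangle $T$ with $p_T>0$, and $w_e\le w(T)=1$.

\section{The value of $f(n)$}\label{sec:arith}

\begin{proposition}\label{prop:table}
For $n>18$ the value of $f(n)$ is given by the table in Theorem~\ref{thm:main}.
\end{proposition}

\begin{proof}
Let $a+b=n$ and $s=a-b$. Since $a^2+b^2=(n^2+s^2)/2$, formula \eqref{eq:spencer} gives
\[
3\bigl(P(a)+P(b)\bigr)=\frac{n^2+s^2}4-\frac n2-\ell(a)-\ell(b).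
\]

\emph{Even $n$.} If $a$ and $b$ are both even, the right side is $\frac{n^2}4-n+v$ with $v=\frac{s^2}4-\epsilon$, where $\epsilon\in\{0,1,2\}$ is the number of parts congruent to $4$ modulo $6$; moreover $s=n-2b\equiv n\pmod 4$. Suppose $4\mid n$. If $|s|\ge4$ then $v\ge2$. If $s=0$ then both parts are $n/2\equiv0,2,4\pmod6$ for $n\equiv0,4,8\pmod{12}$, and $v=0,0,-2$. Suppose $n\equiv2\pmod4$. If $|s|\ge6$ then $v\ge7$. If $|s|=2$ then the parts $\frac n2\pm1$ are congruent to $\{0,2\},\{2,4\},\{4,0\}$ modulo $6$ for $n\equiv2,6,10\pmod{12}$, and $v=1,0,0$. So $\min v\le1$ in every case. If $a$ and $b$ are both odd, the right side is at least $\frac{n^2}4-\frac n2-8$, which exceeds $\frac{n^2}4-n+1$ for $n>18$. Hence $12f(n)=n^2-4n+4\min v$, in agreement with the table.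

\emph{Odd $n$.} Let $a$ be the even part and $b$ the odd part, so that $a=(n+s)/2$ and $s=2a-n\equiv-n\pmod4$. The right side is $\frac{n^2-3n}4+v$ with
\[
v=\frac{s^2-s}4-\epsilon-4\eta ,
\]
where $\epsilon=1$ if $a\equiv4\pmod 6$, $\eta=1$ if $b\equiv5\pmod6$, and $\epsilon,\eta$ are $0$ otherwise. If $n\equiv1\pmod4$ then $s\in\{-1,3,-5,7,\dots\}$, and $v\ge\frac{15}2-5=\frac52$ unless $s\in\{-1,3\}$. If $n\equiv3\pmod4$ then $s\in\{1,-3,5,-7,\dots\}$, and $v\ge5-5=0$ unless $s\in\{1,-3\}$. For $s=-1,3,1,-3$ the term $\frac{s^2-s}4$ equals $\frac12,\frac32,0,3$, and we obtain: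
\[
\begin{array}{c|ccc|ccc}
n\bmod12&s&(a,b)\bmod6&v&s&(a,b)\bmod6&v\\ \hline
1&-1&(0,1)&1/2&3&(2,5)&-5/2\\
5&-1&(2,3)&1/2&3&(4,1)&1/2\\
9&-1&(4,5)&-9/2&3&(0,3)&3/2\\
3&1&(2,1)&0&-3&(0,3)&3\\
7&1&(4,3)&-1&-3&(2,5)&-1\\
11&1&(0,5)&-4&-3&(4,1)&2
\end{array}
\]
In each row the smaller value of $v$ is at most the bound found for the other values of $s$. Hence $12f(n)=n^2-3n+4\min v$ with $4\min v=-10,2,-18,0,-4,-16$ in the order of the rows.
\end{proof}

\section{Stability}\label{sec:stability}

Suppose that Theorem~\ref{thm:stability} fails for some $\delta>0$. Then there are colorings $c$ of $K_n$, for $n$ running through an infinite sequence, with $\nu(c)\le n^2/12+o(n^2)$ and with no partition as in the theorem. For each of them fix an optimal cover $w$ and an optimal fractional packing $p$. By Section~\ref{sec:tools}, $0\le w\le1$, condition \eqref{eq:slack} holds, and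
\begin{equation}\label{eq:weight}
\sum_ew_e=\sum_Tp_T=\nu^*(c)\le\frac{n^2}{12}+o(n^2).
\end{equation}
Asymptotic notation in this section refers to this sequence or to subsequences of it. Put $d_w(v)=\sum_{u\ne v}w(uv)$, and let $Z$ be the graph of edges with $w_e=0$.

The balanced bipartite coloring indicates what to expect. There the function equal to $\frac13$ inside the parts and $0$ between them is a cover of weight about $n^2/12$; every vertex has $d_w(v)\approx n/6$, and $Z$ is the complete bipartite graph. We recover these features in turn: almost all weighted degrees are at most about $n/6$, the graph $Z$ has few triangles and is therefore almost complete bipartite, and finally the coloring itself follows this bipartition.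

\subsection{Weighted degrees}

The average of $d_w(v)$ is at most $n/6+o(n)$ by \eqref{eq:weight}. To control individual vertices we use \eqref{eq:asymptotic}, for the only time in the paper, and we apply it not to $c$ but to its blow-ups. If many vertices had large weighted degree, then shrinking their share of the vertex set would give colorings with too light a cover.

\begin{lemma}\label{lem:blowup}
Let $w$ be a cover of a coloring $c$ of $K_n$. For all real numbers $x_v\ge0$,
\[
\sum_{uv\in E(K_n)}w(uv)x_ux_v+\frac12\sum_vx_v^2\ \ge\ \frac1{12}\Bigl(\sum_vx_v\Bigr)^2 .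
\]
\end{lemma}

\begin{proof}
We may assume that $x\ne0$. For $\lambda>0$ replace each vertex $v$ by $y_v=\lfloor\lambda x_v\rfloor$ copies. An edge between a copy of $u$ and a copy of $v\ne u$ receives the color and the weight of $uv$; an edge between two copies of the same vertex is red and has weight $1$. A monochromatic triangle of the new coloring either has its vertices in three different classes, and then it copies a monochromatic triangle of $c$, or it contains an edge of weight $1$. So the weights form a cover, and \eqref{eq:duality} and \eqref{eq:asymptotic} give $\sum w(uv)y_uy_v+\sum_v\binom{y_v}2\ge\frac1{12}N^2-o(N^2)$ with $N=\sum_vy_v$. Divide by $\lambda^2$ and let $\lambda\to\infty$ with $n$ fixed.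
\end{proof}

\begin{lemma}\label{lem:degrees}
There are $\varepsilon_n\to0$ such that all but at most $\varepsilon_nn$ vertices $v$ satisfy $d_w(v)\le(\frac16+\varepsilon_n)n$.
\end{lemma}

\begin{proof}
Fix $\varepsilon>0$, let $S=\{v:d_w(v)\ge(\frac16+\varepsilon)n\}$ and $|S|=\sigma n$. Let $\vartheta\in[0,1]$, and put $x_v=1-\vartheta$ for $v\in S$ and $x_v=1$ otherwise. Expanding the products,
\[
\sum_{uv}w(uv)x_ux_v=\sum_ew_e-\vartheta\sum_{v\in S}d_w(v)+\vartheta^2\sum_{uv\subset S}w(uv)
\le\frac{n^2}{12}+o(n^2)-\vartheta\sigma\Bigl(\frac16+\varepsilon\Bigr)n^2+\frac12\vartheta^2\sigma^2n^2,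
\]
by \eqref{eq:weight} and $w\le1$. Also $\frac12\sum_vx_v^2\le\frac n2$ and $\frac1{12}(n-\vartheta\sigma n)^2\ge\frac{n^2}{12}-\frac16\vartheta\sigma n^2$. Lemma~\ref{lem:blowup} therefore yields $\vartheta\sigma\varepsilon\le\frac12\vartheta^2\sigma^2+o(1)$, with an error term independent of $\vartheta$. If $\sigma\ge\varepsilon$, the choice $\vartheta=\varepsilon/\sigma$ gives $\varepsilon^2\le\frac12\varepsilon^2+o(1)$, which is false for large $n$. So for each $\varepsilon>0$ we have $\sigma<\varepsilon$ for all large $n$, and we may let $\varepsilon$ tend to $0$ slowly.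
\end{proof}

\subsection{Triangles of weight zero}

The next proposition is the core of the stability theorem. It uses only the degree bound, not the optimality of $w$.

\begin{proposition}\label{prop:zero}
For $n$ in an infinite sequence, let $c$ be a coloring of $K_n$, let $w$ be a cover of $c$ with values in $[0,1]$, and let $V'$ be a set of $n-o(n)$ vertices with $\max_{v\in V'}d_w(v)\le(\frac16+o(1))n$. Then the graph $Z$ of edges of weight $0$ has $o(n^3)$ triangles.
\end{proposition}

\begin{example}\label{ex:pentagon}
The constant $\frac16$ cannot be replaced by $\frac15$. Let $5\mid n$ and split the vertices into classes $V_1,\dots,V_5$ of size $n/5$. Color the edges between $V_i$ and $V_{i+1}$ (indices modulo $5$) red, the other edges between classes blue, and the edges inside classes arbitrarily. No monochromatic triangle meets three classes, so weight $1$ inside the classes and $0$ between them is a cover. All weighted degrees are less than $n/5$, and $Z$ has $10(n/5)^3$ triangles. The proof of Proposition~\ref{prop:zero} must therefore be quantitative.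
\end{example}

The proof occupies the rest of this subsection and the next two. Suppose that along a subsequence $Z$ has at least $\eta n^3$ triangles, with $\eta>0$ fixed. All but $o(n^3)$ of them lie in $V'$, and none is monochromatic, because $w$ is a cover. The statement is symmetric in the colors, so we may assume that along a further subsequence at least half of these triangles have two red edges. Thus for some fixed $d>0$ there is a set $\mathcal T$ of at least $dn^3$ ordered triples $(u_0,u_1,u_2)$ of vertices of $V'$ such that
\[
w(u_0u_1)=w(u_0u_2)=w(u_1u_2)=0,\qquad u_0u_1\text{ and }u_0u_2\text{ are red},\qquad u_1u_2\text{ is blue}.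
\]

\medskip\noindent\emph{Choice of the triple.}
We want a triple in which both $u_1$ and $u_2$ spend a fixed part of their weighted degree on edges of weight $1$. Call a triple of $\mathcal T$ poor if fewer than $dn/4$ vertices $u$ satisfy $(u_0,u,u_2)\in\mathcal T$, or fewer than $dn/4$ vertices $u$ satisfy $(u_0,u_1,u)\in\mathcal T$. There are at most $n^2$ pairs in each case, so at most $dn^3/2$ triples are poor. Fix a triple $(u_0,u_1,u_2)$ that is not poor. If $(u_0,u,u_2)\in\mathcal T$ and $u\ne u_1$, then $uu_1$ forms a monochromatic triangle with $u_0$ if it is red and with $u_2$ if it is blue, and the other two edges of that triangle have weight $0$. Hence $w(uu_1)=1$. The same argument with the indices $1$ and $2$ exchanged applies to $u_2$. So each of $u_1,u_2$ sends at least $dn/4-1$ edges of weight $1$ to $V'':=V'\setminus\{u_0,u_1,u_2\}$.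

\medskip\noindent\emph{Normalization.}
We measure sets in units of $n/6$, so that the degree bound becomes $1$. For $X\subset V''$ put $\mu(X)=\frac6n|X|$ and $\int_Xf=\frac6n\sum_{x\in X}f(x)$, and define multiple integrals in the same way, with $w(xx):=0$. Then $\mu(V'')=6-o(1)$ and
\begin{equation}\label{eq:degree}
\int_{V''}w(v,\cdot)\le1+o(1)\quad\text{uniformly for } v\in V'.
\end{equation}
We shall integrate inequalities that hold for distinct vertices over products such as $X\times X$; the integrands are bounded and the diagonal has measure $O(1/n)$, so this costs only $o(1)$. Put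
\[
g_k(x)=w(u_kx)\quad(k=0,1,2),\qquad G=g_0+g_1+g_2,\qquad Y=\{x\in V'':G(x)<1\}.
\]
For $i=1,2$ and large $n$ the set $\{g_i=1\}$ has measure at least $\frac6n(\frac{dn}4-1)\ge d$, and it is disjoint from $Y$.

\medskip\noindent\emph{The three classes.}
A vertex $x\in Y$ forms no monochromatic triangle with two of $u_0,u_1,u_2$, since such a triangle has weight at most $G(x)<1$. If $xu_0$ were red, then $xu_1$ and $xu_2$ would both have to be blue, and $xu_1u_2$ would be a blue triangle. So every $x\in Y$ is blue to $u_0$ and red to at least one of $u_1,u_2$. Accordingly $Y=Q_0\cup Q_1\cup Q_2$, where $Q_0$ consists of the vertices that are red to both $u_1$ and $u_2$, and $Q_i$ ($i=1,2$) of those that are red to $u_i$ only. The situation is symmetric under exchanging the indices $1$ and $2$. From now on $i\in\{1,2\}$, and $j=3-i$ is the other index.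

If $xx'$, $xu_k$ and $x'u_k$ have the same color, then $w(xx')\ge1-g_k(x)-g_k(x')$. For distinct $x,x'\in Y$ this gives:
\begin{itemize}
\item[(E1)] if $xx'$ is blue, then $w(xx')\ge1-g_0(x)-g_0(x')$;
\item[(E2)] if $xx'$ is red and $x,x'\in Q_0\cup Q_i$, then $w(xx')\ge1-g_i(x)-g_i(x')$;
\item[(E3)] if $xx'$ is blue and $x,x'\in Q_i$, then $w(xx')\ge1-g_j(x)-g_j(x')$.
\end{itemize}

\medskip\noindent\emph{The simplest case.}
The three vertices $u_k$ have total weighted degree at most $3+o(1)$ to spread over a set of measure $6-o(1)$, and $1-G\le0$ outside $Y$. Hence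
\begin{equation}\label{eq:slackY}
\int_Y(1-G)\ \ge\ \int_{V''}(1-G)\ \ge\ 3-o(1).
\end{equation}
Suppose for a moment that $G$ vanishes on $Y$. Then $\mu(Y)\ge3-o(1)$. By (E1) and (E2) every pair inside $Q_0\cup Q_i$ has weight $1$, so \eqref{eq:degree} forces $\mu(Q_0\cup Q_i)\le1+o(1)$. Summing over $i$ gives $\mu(Y)\le2+o(1)$, a contradiction. In Example~\ref{ex:pentagon}, with $u_1\in V_1$, $u_0\in V_2$, $u_2\in V_3$, we have $Q_1=V_5$, $Q_2=V_4$, $Q_0=\emptyset$ and $G=0$ on $Y$; in units of $n/5$ the total measure is $5$, and $5-3=2$ leaves no contradiction. In general the $u_k$ may put weight on $Y$. This lowers the left side of \eqref{eq:slackY}, but it also relaxes (E1)--(E3), and we must show that the gap between $3$ and $2$ cannot be closed in this way.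

\subsection{Integrated inequalities}

Define
\[
q_k=\mu(Q_k)\ \ (k=0,1,2),\qquad
\alpha_i=\int_{Q_i}g_i,\qquad \gamma_i=\int_{Q_i}g_0,\qquad h_i=\int_{Q_i}(1-G),
\]
\[
\beta_i=\int_{Q_0}g_i,\qquad \psi=\int_{Q_0}g_0,\qquad t=\int_{Q_0}(1-G),\qquad W_{kl}=\int_{Q_k}\!\int_{Q_l}w\ \ (k,l\in\{0,1,2\}),
\]
and put $\beta=\beta_1+\beta_2$, $\gamma=\gamma_1+\gamma_2$, $h=h_1+h_2$. All these numbers lie in $[0,36]$. Pass to a subsequence on which all of them converge, and use the same letters for the limits. The relations below are between limits, so the terms $o(1)$ disappear. From the definitions,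
\begin{equation}\label{eq:sizes}
q_0=t+\beta+\psi,\qquad q_i\ge h_i+\alpha_i+\gamma_i .
\end{equation}
The degree bound \eqref{eq:degree} for $u_0,u_1,u_2$, the set $\{g_i=1\}$ of measure at least $d$ outside $Y$, and \eqref{eq:slackY} give
\begin{equation}\label{eq:budget}
\alpha_i+\beta_i\le1-d,\qquad\gamma+\psi\le1,\qquad h+t\ge3 ,
\end{equation}
and \eqref{eq:degree} summed over the vertices of $Q_k$ gives
\begin{equation}\label{eq:rows}
W_{k0}+W_{k1}+W_{k2}\le q_k\qquad(k=0,1,2).
\end{equation}
The plan is to bound the $W_{kl}$ from below by (E1)--(E3) and to compare with \eqref{eq:rows}. The rows $k=1,2$ show that $t$ is not small, the row $k=0$ shows that $t$ is not large, and in the remaining range a second look at the rows $k=1,2$ is contradictory. We begin with the quantitative form of the simplest case.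

\begin{lemma}\label{lem:R3}
We have $h_i\ge\gamma_i+d$. Consequently $q_i\ge2\gamma_i+\alpha_i+d>0$.
\end{lemma}

\begin{proof}
By symmetry let $i=2$. Put $X=Q_0\cup Q_1$, $\mu_X=q_0+q_1$ and $s=\int_X(g_0+g_1)=\alpha_1+\beta_1+\gamma_1+\psi$. By (E1) and (E2), all pairs in $X$, of either color, satisfy $w(xx')\ge1-(g_0+g_1)(x)-(g_0+g_1)(x')$. Integrating over $X\times X$ and using \eqref{eq:rows}, we get $\mu_X^2-2s\mu_X\le\mu_X$, so $\mu_X\le1+2s$ (this is trivial if $\mu_X=0$). Since $G\ge g_0+g_1$, we have $h_1+t\le\mu_X-s\le1+s$. By \eqref{eq:budget},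
\[
h_2\ge3-(1+s)=2-(\alpha_1+\beta_1)-(\gamma_1+\psi)\ge2-(1-d)-(1-\gamma_2)=\gamma_2+d .
\]
The second statement follows from \eqref{eq:sizes}.
\end{proof}

The constant $d$ serves only to make $q_1$ and $q_2$ positive, so that we may divide by them.

The proof of Lemma~\ref{lem:R3} is wasteful: each unit of weight on $X$ relaxes the bound on $\mu_X$ by two units. For a blue edge inside $Q_1$ we can do better, because (E1) and (E3) both apply and their average loses only half as much. A red edge inside $Q_1$ is constrained only by (E2). To recover the factor $\frac12$ we add a vertex of $Q_2$: it either completes a red triangle or sends a blue edge, to which (E1) applies.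

\begin{lemma}\label{lem:A}
Let $x,x'\in Q_1$ be distinct and $z\in Q_2$, and put $u=g_1(x)+g_1(x')$. Then
\[
w(xx')+\tfrac12\bigl(w(xz)+w(x'z)\bigr)\ \ge\ 1-\tfrac12\bigl(G(x)+G(x')\bigr)-\tfrac12g_0(z)\,u .
\]
The same holds with the indices $1$ and $2$ exchanged.
\end{lemma}

\begin{proof}
If $xx'$ is blue, the average of (E1) and (E3) is $w(xx')\ge1-\frac12(g_0+g_2)(x)-\frac12(g_0+g_2)(x')$, which suffices. Let $xx'$ be red, so that $w(xx')\ge1-u$ by (E2). If $xz$ and $x'z$ are red, then the triangle $xx'z$ has weight at least $1$, and the left side equals $\frac12w(xx')+\frac12w(xx'z)\ge\frac12(1-u)+\frac12=1-\frac u2$, which suffices because $u\le G(x)+G(x')$. Otherwise we may assume that $xz$ is blue, so $w(xz)\ge1-g_0(x)-g_0(z)$ by (E1). Since $w(xx')\ge\max(0,1-u)$, we have $w(xx')\ge\vartheta(1-u)$ for every $\vartheta\in[0,1]$. The choice $\vartheta=\frac12(1+g_0(z))$ cancels the term linear in $g_0(z)$: the left side is at least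
\[
\tfrac12\bigl(1+g_0(z)\bigr)(1-u)+\tfrac12\bigl(1-g_0(x)-g_0(z)\bigr)=1-\tfrac12\bigl(u+g_0(x)\bigr)-\tfrac12g_0(z)u ,
\]
and $u+g_0(x)\le G(x)+G(x')$.
\end{proof}

Integrating Lemma~\ref{lem:A} over $Q_1\times Q_1\times Q_2$ gives $q_2W_{11}+q_1W_{12}\ge q_1q_2h_1-q_1\gamma_2\alpha_1$. Dividing by $q_1q_2$, and doing the same with the indices exchanged, we obtain
\[
\frac{W_{11}}{q_1}+\frac{W_{12}}{q_2}\ge h_1-\frac{\gamma_2\alpha_1}{q_2},\qquad
\frac{W_{22}}{q_2}+\frac{W_{12}}{q_1}\ge h_2-\frac{\gamma_1\alpha_2}{q_1}.
\]
By \eqref{eq:rows} for $k=1,2$, the sum of the two left sides is at most $2-W_{01}/q_1-W_{02}/q_2$. Hence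
\begin{equation}\label{eq:R4}
h+\frac{W_{01}}{q_1}+\frac{W_{02}}{q_2}\le2+L,\qquad\text{where}\quad L=\frac{\gamma_2\alpha_1}{q_2}+\frac{\gamma_1\alpha_2}{q_1}.
\end{equation}

\begin{lemma}\label{lem:tlower}
We have $L\le\frac12$ and $t\ge\frac12$. In particular $q_0>0$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:R3}, $L\le\Lambda(\alpha_1,\alpha_2)$, where
\[
\Lambda(y_1,y_2)=\frac{\gamma_2y_1}{2\gamma_2+y_2+d}+\frac{\gamma_1y_2}{2\gamma_1+y_1+d}.
\]
As a function of $y_1\in[0,1]$ alone, $\Lambda$ is the sum of a linear and a convex function, and likewise for $y_2$. So $\Lambda$ attains its maximum over $[0,1]^2$ at a corner. We have $\Lambda(0,0)=0$, $\Lambda(1,0)=\frac{\gamma_2}{2\gamma_2+d}\le\frac12$, and symmetrically $\Lambda(0,1)\le\frac12$. The function $y/(1+2y)$ is concave on $[0,\infty)$, so $\Lambda(1,1)\le\frac{\gamma_1}{1+2\gamma_1}+\frac{\gamma_2}{1+2\gamma_2}\le\frac{\gamma}{1+\gamma}\le\frac12$, using $\gamma\le1$. Now \eqref{eq:R4} gives $h\le\frac52$, and \eqref{eq:budget} gives $t\ge\frac12$.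
\end{proof}

So $Q_0$ is substantial, and we need a lower bound for the weight between $Q_0$ and $Q_i$. Such an edge obeys (E1) or (E2), depending on a color we do not know. The minimum of the two bounds is awkward to integrate, and we replace it by their product.

\begin{lemma}\label{lem:B}
For $i=1,2$,
\begin{align}
W_{0i}&\ge q_i(q_0-\psi-\beta_i)-\gamma_i(q_0-\beta_i)-\alpha_i(q_0-\psi)\label{eq:I1}\\
&=(t+\beta_j)(q_i-\gamma_i-\alpha_i)-\psi\gamma_i-\beta_i\alpha_i .\label{eq:I2}
\end{align}
\end{lemma}

\begin{proof}
Let $x\in Q_0$, $x'\in Q_i$, and put $u=g_0(x)+g_0(x')$, $v=g_i(x)+g_i(x')$. By (E1) and (E2), $w(xx')\ge\min(1-u,1-v)$. We claim that $w(xx')\ge(1-u)(1-v)$. If $u,v\le1$, the product of the two numbers $1-u,1-v\in[0,1]$ is at most their minimum. Otherwise exactly one of $u,v$ exceeds $1$, because $u+v\le G(x)+G(x')<2$, and the product is at most $0$. Dropping two nonnegative terms of $uv$, we get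
\[
w(xx')\ge1-u-v+g_0(x)g_i(x')+g_0(x')g_i(x).
\]
The integral of the right side over $Q_0\times Q_i$ is $q_0q_i-\psi q_i-q_0\gamma_i-\beta_iq_i-q_0\alpha_i+\psi\alpha_i+\gamma_i\beta_i$, which is the right side of \eqref{eq:I1}. To obtain \eqref{eq:I2}, write $q_0-\beta_i=(q_0-\psi-\beta_i)+\psi$ and $q_0-\psi=(q_0-\psi-\beta_i)+\beta_i$, and note that $q_0-\psi-\beta_i=t+\beta_j$ by \eqref{eq:sizes}.
\end{proof}

\begin{lemma}\label{lem:tupper}
We have $t\le\psi+\frac9{20}$.
\end{lemma}

\begin{proof}
Let $x,x'\in Q_0$ be distinct. If $xx'$ is red, (E2) applies with $i=1$ and with $i=2$, and we take the average; if it is blue, (E1) applies. In both cases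
\[
w(xx')\ge1-\tfrac12(g_1+g_2)(x)-\tfrac12(g_1+g_2)(x')-g_0(x)-g_0(x'),
\]
so $W_{00}\ge q_0(q_0-\beta-2\psi)=q_0(t-\psi)$. Row $k=0$ of \eqref{eq:rows} becomes
\begin{equation}\label{eq:row0}
W_{01}+W_{02}\le q_0(1+\psi-t).
\end{equation}
As $q_0>0$, this gives $t\le1+\psi\le2$, and so $h\ge3-t\ge1$. By \eqref{eq:I2}, \eqref{eq:sizes} and $h\ge3-t$,
\[
W_{01}+W_{02}\ge t(3-t)-\psi\gamma+\mathcal B,\qquad\mathcal B=\beta_2h_1+\beta_1h_2-\beta_1\alpha_1-\beta_2\alpha_2 .
\]
Let $\beta_-\le\beta_+$ be the numbers $\beta_1,\beta_2$ in increasing order. Using $h\ge1$, $\alpha_i\le1-\beta_i$ and $y(1-y)\le\frac14$, we get $\mathcal B\ge\beta_--\beta_-(1-\beta_-)-\beta_+(1-\beta_+)\ge\beta_-^2-\frac14$. The right side of \eqref{eq:row0} equals $(t+\psi+\beta)(1+\psi-t)=t-t^2+\psi+\psi^2+\beta(1+\psi-t)$. The terms $-t^2$ cancel, and with $\psi+\gamma\le1$ we obtain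
\[
(2+\beta)t\le\psi(1+\psi+\gamma)+\beta(1+\psi)+\tfrac14-\beta_-^2\le(2+\beta)\psi+\beta+\tfrac14-\beta_-^2 .
\]
It remains to show that $\frac{\beta+1/4-\beta_-^2}{2+\beta}\le\frac9{20}$. If $\beta\le1$, the fraction is at most $\frac{\beta+1/4}{2+\beta}$, which is increasing in $\beta$ and hence at most $\frac5{12}<\frac9{20}$. If $\beta\ge1$, then $\beta_-\ge\beta-1\ge0$ because $\beta_+\le1$, and the inequality $20\bigl(\beta+\frac14-(\beta-1)^2\bigr)\le9(2+\beta)$ is equivalent to $20\beta^2-51\beta+33\ge0$, which holds since the discriminant is $51^2-80\cdot33=-39$.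
\end{proof}

\subsection{The contradiction}

Put $\tau=t+\beta=q_0-\psi$ and $m=1+t+\psi$. Insert \eqref{eq:I1} and $h\ge3-t$ into \eqref{eq:R4}. Since $\sum_i(q_0-\psi-\beta_i)=2t+\beta$, we get
\[
1+\tau\le\sum_{i=1,2}\frac{\alpha_i\tau+\gamma_i(q_0-\beta_i+\alpha_j)}{q_i}.
\]
Here $q_0-\beta_i+\alpha_j=t+\psi+(\alpha_j+\beta_j)\le m$. For $x\ge\gamma_i$ define
\[
\varphi_i(x)=\frac{\alpha_i\tau+m\gamma_i}{x+\alpha_i+\gamma_i}\quad\text{if }\alpha_i+\gamma_i>0,\qquad\varphi_i(x)=0\quad\text{otherwise}.
\]
Each $\varphi_i$ is convex and non-increasing on $[\gamma_i,\infty)$, and $h_i\ge\gamma_i$ by Lemma~\ref{lem:R3}. By \eqref{eq:sizes}, the last inequality gives $\varphi_1(h_1)+\varphi_2(h_2)\ge1+\tau$.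

We now eliminate $h_1$ and $h_2$. By \eqref{eq:budget} and Lemma~\ref{lem:tupper},
\begin{equation}\label{eq:145}
\gamma+t\le(1-\psi)+\bigl(\psi+\tfrac9{20}\bigr)=1.45 ,
\end{equation}
so $\gamma_1+\gamma_2<3-t\le h_1+h_2$. The segment from $(\gamma_1,\gamma_2)$ to $(h_1,h_2)$ therefore contains a point $(x_1,x_2)$ with $x_1+x_2=3-t$, and $\varphi_1(x_1)+\varphi_2(x_2)\ge1+\tau$ by monotonicity. The function $x\mapsto\varphi_1(3-t-x)+\varphi_2(x)$ is convex on $[\gamma_2,3-t-\gamma_1]$, so it is at least $1+\tau$ at an endpoint. By the symmetry of the indices we may assume that this endpoint is $x=\gamma_2$. Since $\alpha_2\tau+m\gamma_2\le\max(\tau,\frac m2)(\alpha_2+2\gamma_2)$, we have $\varphi_2(\gamma_2)\le\max(\tau,\frac m2)$, and therefore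
\begin{equation}\label{eq:key}
1+\tau\le\max\Bigl(\tau,\frac m2\Bigr)+\rho,\qquad\rho:=\frac{\alpha_1\tau+m\gamma_1}{3-t-\gamma_2+\alpha_1+\gamma_1}.
\end{equation}
The denominator is positive by \eqref{eq:145}. Whichever term attains the maximum, the next lemma contradicts \eqref{eq:key}, and this completes the proof of Proposition~\ref{prop:zero}.

\begin{lemma}\label{lem:numeric}
We have $\rho<1$ and $\rho<1+\tau-\frac m2$.
\end{lemma}

\begin{proof}
We use $\frac12\le t\le\psi+\frac9{20}$, $\gamma_1+\gamma_2\le1-\psi$, $\alpha_1\le1-\beta_1$ and $\beta_2\le1$.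

\emph{First inequality.} Since $m-1=t+\psi$, it is equivalent to
\[
\alpha_1(\tau-1)+\gamma_1(t+\psi)+\gamma_2<3-t .
\]
We claim that $\alpha_1(\tau-1)\le\max(1,t)$. This holds if $\tau\le1$. If $\tau>1$, then $\alpha_1(\tau-1)\le(1-\beta_1)(t+\beta_1)=t+\beta_1(1-t)-\beta_1^2$, which is at most $t$ if $t\ge1$, while $(1-\beta_1)(t+\beta_1)\le1-\beta_1^2\le1$ if $t<1$. Also $\gamma_1(t+\psi)+\gamma_2\le(1-\psi)\max(1,t+\psi)$. It suffices to show that
\[
\Delta:=3-t-\max(1,t)-(1-\psi)\max(1,t+\psi)>0 .
\]
If $t+\psi\le1$, then $\Delta=1-(t-\psi)\ge\frac{11}{20}$. If $t\le1<t+\psi$, then $\psi>0$ and $\Delta=2-\psi+\psi^2-(2-\psi)t$ is decreasing in $t$, so it is at least its value $\psi^2>0$ at $t=1$. If $t>1$, then $\Delta=3-2t-(1-\psi)(t+\psi)$ is decreasing in $t$; substituting $t=\psi+\frac9{20}$ and $\psi=1-s$, we get $\Delta\ge\frac1{10}-\frac9{20}s+2s^2$, which is positive because the discriminant $0.2025-0.8$ is negative.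

\emph{Second inequality.} Put $z=t-\psi$, $\alpha=\alpha_1$ and $g=\gamma_1$. Then $t=z+\psi$, $m=1+z+2\psi$ and $1+\tau-\frac m2=\frac{1+z}2+\beta$. From $t\ge\frac12$ and $\psi\le1$ we get $z\ge-\frac12$, so $|z|\le\frac12$. Since $\gamma_2\le1-\psi-g$, the denominator of $\rho$ is at least $D:=2+\alpha-z+2g\ge1$. Hence $\rho\le\frac{\alpha t+mg}D+\frac{\alpha\beta}D\le\frac{\alpha t+mg}D+\beta$, and it suffices to show that
\[
(1+z)D-2(\alpha t+mg)=2+z-z^2+\alpha(1-z-2\psi)-4g\psi
\]
is positive. The expression is affine in $\alpha\in[0,1]$, so we check $\alpha=0$ and $\alpha=1$, using $g\le1-\psi$. For $\alpha=0$: the function $2+z-z^2$ is increasing on $[-\frac12,\frac12]$, hence at least $\frac54$, and $4g\psi\le4\psi(1-\psi)\le1$. For $\alpha=1$ the expression equals $3-2\psi-4g\psi-z^2\ge3-6\psi+4\psi^2-\frac14=(2\psi-\frac32)^2+\frac12>0$.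
\end{proof}

\subsection{From the zero graph to the coloring}

\begin{proof}[Proof of Theorem~\ref{thm:stability}]
We return to the sequence of counterexamples, with optimal $w$ and $p$.

\emph{The graph $Z$ is almost complete bipartite.} By \eqref{eq:slack} and \eqref{eq:weight}, the number of edges with $w_e>0$ is at most $\sum_ep(e)=3\nu^*(c)\le\frac{n^2}4+o(n^2)$, so $e(Z)\ge\frac{n^2}4-o(n^2)$. By Lemma~\ref{lem:degrees} and Proposition~\ref{prop:zero}, $Z$ has $o(n^3)$ triangles. By (F2) and (F3) it differs in $o(n^2)$ edges from the complete bipartite graph with some parts $A,B$ satisfying $\bigl||A|-|B|\bigr|\le1$. Call an edge \emph{cross} if it joins $A$ and $B$, and \emph{inside} otherwise. Then only $o(n^2)$ cross edges have positive weight, and only $o(n^2)$ inside edges have weight $0$.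

\emph{Few monochromatic triangles meet both parts.} There are $\frac{n^2}4-o(n^2)$ inside edges of positive weight, each of load $1$, and the total load is at most $\frac{n^2}4+o(n^2)$. So the edges of $Z$ have total load $o(n^2)$. Call an inside edge \emph{heavy} if its weight is $1$. A heavy edge $e$ has load $1$, and by \eqref{eq:slack} every triangle $T\ni e$ with $p_T>0$ has its other two edges in $Z$. Such a $T$ contains exactly one heavy edge, so the number of heavy edges, which is the sum of their loads, is at most $\sum_{e\in Z}p(e)=o(n^2)$. A monochromatic triangle that meets both $A$ and $B$ has two cross edges and one inside edge, and either a cross edge has positive weight or the inside edge is heavy. Each edge lies in fewer than $n$ triangles, so there are at most $\xi n^3$ such triangles, where $\xi>0$ and $\xi\to0$.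

\emph{Typical vertices have the same neighborhoods.} For $v\in B$ let $X_v$ and $Y_v$ be its blue and red neighborhoods in $A$, and let $e_{\mathrm b}(\cdot)$ and $e_{\mathrm r}(\cdot)$ count blue and red edges inside a set. The number of monochromatic triangles formed by $v$ and an edge inside $A$ is $e_{\mathrm b}(X_v)+e_{\mathrm r}(Y_v)$. Call $v$ \emph{typical} if this number is at most $\sqrt\xi n^2$; all but at most $\sqrt\xi n$ vertices of $B$ are typical. If $v,v'$ are typical, every edge inside $X_v\cap Y_{v'}$ is a blue edge inside $X_v$ or a red edge inside $Y_{v'}$, so $\binom{|X_v\cap Y_{v'}|}2\le2\sqrt\xi n^2$ and $|X_v\cap Y_{v'}|=o(n)$ uniformly. Fix a typical $v_0$ and put $X=X_{v_0}$, $Y=Y_{v_0}$, so that $A=X\cup Y$ and $e_{\mathrm b}(X)+e_{\mathrm r}(Y)=o(n^2)$. Each typical $v$ has $|X\cap Y_v|=o(n)$ red edges to $X$ and $|Y\cap X_v|=o(n)$ blue edges to $Y$. Hence all but $o(n^2)$ edges between $X$ and $B$ are blue, and all but $o(n^2)$ edges between $Y$ and $B$ are red. Exchanging the roles of $A$ and $B$, we get $B=X'\cup Y'$ with $e_{\mathrm b}(X')+e_{\mathrm r}(Y')=o(n^2)$, such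 that all but $o(n^2)$ edges between $X'$ and $A$ are blue and all but $o(n^2)$ edges between $Y'$ and $A$ are red.

\emph{One color wins.} Every edge between $X$ and $Y'$ is an exception to one of these statements, so $|X||Y'|=o(n^2)$, and in the same way $|Y||X'|=o(n^2)$. If $|X|\ge n/8$, then $|Y'|=o(n)$, hence $|X'|\ge n/4$ and $|Y|=o(n)$; then all but $o(n^2)$ cross edges are blue and all but $o(n^2)$ inside edges are red. Otherwise $|Y|\ge n/8$, so $|X'|=o(n)$, $|Y'|\ge n/4$ and $|X|=o(n)$, and the same conclusion holds with the colors exchanged. For large $n$ the number of exceptional edges is below $\delta n^2$, contrary to the choice of $c$.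
\end{proof}

\section{The exact lower bound}\label{sec:exact}

\subsection{Packings in very dense graphs}

After some edges have been recolored or used, the red graph inside a part is no longer complete and \eqref{eq:spencer} does not apply. The following consequence of (F4) replaces it, at the cost of a constant. The only serious obstruction to a decomposition is the set of vertices of odd degree. Put $\varepsilon_1=\varepsilon_0/2<\frac1{20}$.

\begin{lemma}\label{lem:L}
Let $N$ be sufficiently large, let $G$ be a graph on $N$ vertices with $\delta(G)\ge(1-\varepsilon_1)N$, let $O$ be its set of vertices of odd degree, and let $\bar e=\binom N2-e(G)$. Then $G$ has a triangle packing that misses at most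
\[
\min\Bigl\{|O|,\ \tfrac N2,\ \tfrac12\bigl(|O|+1+\sqrt{2\bar e}\,\bigr)\Bigr\}+8
\]
edges of $G$.
\end{lemma}

\begin{proof}
We first find $J\subset G$ with maximum degree at most $2$, whose set of odd-degree vertices is $O$, and with $e(J)$ at most the minimum above. Note that $|O|$ is even and that each vertex is non-adjacent to at most $\varepsilon_1N$ vertices, counting itself. If $|O|\ge4\varepsilon_1N$, then $\delta(G[O])\ge|O|-\varepsilon_1N\ge\frac34|O|$, and (F5) gives a perfect matching $J$ of $G[O]$, with $e(J)=|O|/2$. Otherwise $|O|<N/5$. Take a maximal matching in $G[O]$ and let $U\subset O$ be the set it leaves uncovered. Then $|U|$ is even and $U$ is independent, so $\binom{|U|}2\le\bar e$ and $|U|\le1+\sqrt{2\bar e}$. Split $U$ into pairs and join the pairs, one after the other, by paths of length $2$ with distinct middle vertices outside $O$. This is possible: two vertices have at least $(1-2\varepsilon_1)N\ge0.9N$ common neighbors, fewer than $0.2N$ of which lie in $O$ and fewer than $0.1N$ of which were used before. The union $J$ of the matching and the paths has $e(J)=\frac12(|O|-|U|)+|U|=\frac12(|O|+|U|)$,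 which is at most $|O|<N/2$ and at most the third term.

All degrees of $G-J$ are even. Let $r\in\{0,1,2\}$ with $r\equiv e(G-J)\pmod3$, and delete $r$ edge-disjoint $4$-cycles one after the other; they exist by (F6). Since $4\equiv1\pmod3$, the number of remaining edges is divisible by $3$. The degrees are still even, and the minimum degree is at least $(1-\varepsilon_1)N-6\ge(1-\varepsilon_0)N$. By (F4) the remaining graph decomposes into triangles, and at most $e(J)+8$ edges of $G$ are missed.
\end{proof}

We shall compare with $P$ through two consequences of \eqref{eq:spencer}: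
\begin{equation}\label{eq:Pbounds}
3P(a)\le\binom a2-\frac a2\ \ \text{ for even }a,\qquad3P(a)\le\binom a2\ \ \text{ for odd }a .
\end{equation}

\subsection{The optimal partition and the repair of blue edges}\label{sec:setup}

Fix $\theta>0$ with $\theta\le\varepsilon_1/3$ and $\theta\le10^{-3}$, and put $\delta=\theta^{10}$ and $\sigma=2\delta/\theta=2\theta^9$. Let $n$ be large in terms of $\theta$, and let $c$ be a coloring with $\nu(c)\le f(n)+\theta n$. The balanced split shows $f(n)\le n^2/12$, so Theorem~\ref{thm:stability} applies with this $\delta$. After exchanging the colors if necessary, we obtain a partition $A_0\cup B_0$, balanced up to $1$, with at most $\delta n^2$ \emph{wrong} edges, where an edge is wrong for a partition if it is blue and inside, or red and cross. Among all partitions, balanced or not, let $V=A\cup B$ be one with the fewest wrong edges. Let $W$ be the graph of its wrong edges, $a=|A|$ and $b=|B|$.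

\begin{lemma}\label{lem:partition}
We have $e(W)\le\delta n^2$, $d_W(v)\le\frac{n-1}2$ for every vertex $v$, and $|a-\frac n2|=|b-\frac n2|\le5\delta n$.
\end{lemma}

\begin{proof}
The first bound holds by minimality. Moving $v$ to the other part turns every wrong edge at $v$ into a correct one and vice versa, and affects no other edge; so $n-1-d_W(v)\ge d_W(v)$. Let $D=A\triangle A_0$ be the set of vertices that change sides. An edge with exactly one end in $D$ is inside for one partition and cross for the other, so it is wrong for exactly one of them. Hence $|D|(n-|D|)\le2\delta n^2$ and $\min(|D|,n-|D|)\le4\delta n$. Exchanging the names of $A$ and $B$ replaces $D$ by its complement, so we may assume $|D|\le4\delta n$, and then $|a-\frac n2|\le4\delta n+\frac12$.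
\end{proof}

A small total number of wrong edges still allows a few vertices with many of them, and these need separate treatment. Let
\[
S=\{v:d_W(v)\ge\theta n\},\qquad s=|S|\le\frac{2\delta n^2}{\theta n}=\sigma n,\qquad A'=A\setminus S,\qquad B'=B\setminus S .
\]
Then $|A'|,|B'|\ge0.49n$. Let $F_A,F_B$ be the sets of blue edges inside $A'$ and $B'$, and $F=F_A\cup F_B$. The next lemma turns every edge of $F$ into a blue triangle.

\begin{lemma}\label{lem:extension}
Let some edges between $A'$ and $B'$ be reserved, at most $\sigma n$ at each vertex. Then there are $|F|$ edge-disjoint blue triangles, each consisting of an edge of $F$ and two edges between $A'$ and $B'$ that are not reserved.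
\end{lemma}

\begin{proof}
Treat the edges of $F$ one at a time. For $xx'\in F_A$ we choose an \emph{apex} $z\in B'$ and take the triangle $xx'z$, and symmetrically for $F_B$; no vertex will serve as an apex more than $\lfloor\theta n\rfloor$ times. We count the vertices $z\in B'$ that are not available for $xx'$. Fewer than $2\theta n$ are red to $x$ or $x'$, since $x,x'\notin S$. For at most $2\sigma n$ of them $xz$ or $x'z$ is reserved. An earlier edge of $F_A$ at $x$ uses one cross edge at $x$, and there are fewer than $\theta n$ such edges; with $x'$ this excludes at most $2\theta n$ vertices. An edge of $F_B$ with apex $x$ uses two cross edges at $x$; with $x'$ this excludes at most $4\theta n$ vertices. Finally, at most $\delta n^2/\lfloor\theta n\rfloor\le\sigma n$ vertices have already served $\lfloor\theta n\rfloor$ times. The total is at most $8\theta n+3\sigma n<0.49n\le|B'|$, so an apex is available.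
\end{proof}

\begin{proposition}\label{prop:empty}
If $S=\emptyset$, then $\nu(c)\ge P(a)+P(b)$.
\end{proposition}

\begin{proof}
Take a maximum triangle packing of the complete graph on $A$ and delete the triangles that contain a blue edge. Each blue edge lies in at most one triangle of the packing, so at least $P(a)-|F_A|$ red triangles remain. In the same way we find $P(b)-|F_B|$ red triangles in $B$, and Lemma~\ref{lem:extension}, with nothing reserved, adds $|F_A|+|F_B|$ blue ones.
\end{proof}

This argument loses nothing, which is why the final result is exact. When $S\ne\emptyset$ we must use Lemma~\ref{lem:L} and lose a constant, but each vertex of $S$ yields a linear gain.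

\subsection{Vertices with many wrong edges}

Consider $v\in S\cap A$. If $v$ has $k$ blue edges to $A'$, then $k$ red edges are absent, which costs $k/3$ triangles, and the $k$ changed parities may cost another $k/3$ in Lemma~\ref{lem:L}. In return we expect about $k$ blue triangles $vzx$ with $z\in A'$, $x\in B'$. These need $k$ blue edges from $v$ to $B'$, and this is where $d_W(v)\le\frac{n-1}2$ is used; without it $v$ could simply be a vertex placed in the wrong part. If instead $v$ has many red edges to $B'$, we form red triangles $vxx'$ with $xx'$ inside $B'$. Removing the single edge $xx'$ from the red graph on $B'$ costs $\frac13$ and changes two parities, which may cost $\frac23$, so that the gain vanishes. We therefore remove whole $4$-cycles: four edges cost $\frac43$, no parity changes, and two opposite edges give two triangles.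

\begin{proposition}\label{prop:nonempty}
If $S\ne\emptyset$, then $\nu(c)\ge P(a)+P(b)+\theta n/50$.
\end{proposition}

\begin{proof}
All definitions are given for $v\in S\cap A$; for $v\in S\cap B$ exchange $A$ and $B$. Let $k_v$ and $\rho_v$ be the numbers of blue and red neighbors of $v$ in $A'$, so $k_v+\rho_v=|A'|$, and let $L_v$ be the red neighborhood of $v$ in $B'$. At most $\sigma n$ wrong edges at $v$ end in $S$, so $k_v+|L_v|\ge\theta n-\sigma n$. Say that $v$ has \emph{type I} if $k_v\ge\theta n/10$, and \emph{type II} otherwise; in the latter case $|L_v|\ge0.85\theta n$.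

We treat the vertices of $S$ one after the other. For each $v$ we perform step (a) below, and then (b) or (c) according to its type. Every triangle chosen for $v$ consists of two edges from $v$ to $A'\cup B'$ and one edge within $A'\cup B'$; the edges within $A'\cup B'$ that are taken are called \emph{used}. At $v$, steps (a), (b), (c) take red edges to $A'$, blue edges, and red edges to $B'$, respectively, so they do not conflict. The steps for one vertex $v$ will use, at each vertex of $A'\cup B'$, at most two inside edges and at most one cross edge. So at any time each vertex of $A'\cup B'$ has at most $2\sigma n$ used inside edges and at most $\sigma n$ used cross edges, and there are at most $\sigma n^2$ used inside edges and at most $\sigma n^2$ used cross edges.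

\emph{(a) Red triangles $vxx'$ with $x,x'\in A'$.} Suppose $\rho_v\ge20\theta n$. The unused red edges on the red neighborhood of $v$ in $A'$ form a graph with minimum degree at least $\rho_v-1-\theta n-2\sigma n\ge\rho_v/2$. By (F5) it has a matching that misses at most one vertex; take the triangles formed by $v$ and the edges of this matching. If $\rho_v<20\theta n$, take no triangle. Let $u_v$ be the number of red neighbors of $v$ in $A'$ left uncovered. We obtain $r_v=\frac12(\rho_v-u_v)$ triangles, and
\begin{equation}\label{eq:unc}
\text{either}\quad u_v\le1,\qquad\text{or}\quad u_v=\rho_v<20\theta n\ \text{ and }\ k_v\ge0.4n .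
\end{equation}

\emph{(b) Type I: blue triangles $vzx$ with $z\in A'$, $x\in B'$.} The vertex $v$ has at most $\frac{n-1}2-k_v$ red neighbors in $B$, so by Lemma~\ref{lem:partition} it has at least $b-\sigma n-\frac{n-1}2+k_v\ge k_v-5\delta n-\sigma n\ge k_v-2\sigma n$ blue neighbors in $B'$. Choose $k'=\lceil k_v-2\sigma n\rceil$ blue neighbors of $v$ in each of $A'$ and $B'$, and take a maximal matching of unused blue edges between the two sets. If it leaves $z_0$ vertices uncovered on each side, then all $z_0^2$ edges between them are red or used, so $z_0^2\le\delta n^2+\sigma n^2\le4\theta^9n^2$. Joining $v$ to the edges of the matching gives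
\[
t_v=k'-z_0\ge k_v-4\theta^9n-2\theta^{9/2}n\ge k_v-\theta^4n
\]
blue triangles. For $v$ of type II put $t_v=0$.

\emph{(c) Type II: red triangles $vxx'$ with $x,x'\in B'$.} Choose $h_v=\lceil0.19\theta n\rceil$ vertex-disjoint $4$-cycles of unused red edges inside $L_v$. Before each choice, at least $0.85\theta n-4h_v\ge0.05\theta n$ vertices of $L_v$ lie on no cycle chosen so far for $v$, and they span at least $\binom{\lceil0.05\theta n\rceil}2-\delta n^2-\sigma n^2\ge0.0005\,\theta^2n^2$ unused red edges; so (F6) provides the next cycle. For each cycle $x_1x_2x_3x_4$ take the triangles $vx_1x_2$ and $vx_3x_4$, and count all four edges as used. For $v$ of type I put $h_v=0$.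

When $S$ is exhausted, apply Lemma~\ref{lem:extension} with the cross edges used in (b) reserved; this gives $|F|$ further blue triangles. Let $G_A$ be the graph of unused red edges inside $A'$. Then $\delta(G_A)\ge|A'|-1-\theta n-2\sigma n\ge(1-3\theta)|A'|\ge(1-\varepsilon_1)|A'|$, so Lemma~\ref{lem:L} gives a packing of $G_A$; let $m_A$ be the number of edges it misses. Do the same for $B'$.

\emph{Counting red triangles.} Put $s_A=|S\cap A|$, $s_B=|S\cap B|$, $K_A=\sum_{v\in S\cap A}(k_v+u_v)$ and $H_B=\sum_{v\in S\cap B}h_v$. Let $T_A$ be the number of chosen red triangles with an edge inside $A'$. They come from (a) for $v\in S\cap A$, from (c) for $v\in S\cap B$, and from the packing of $G_A$, where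
\[
e(G_A)=\binom{|A'|}2-|F_A|-\sum_{v\in S\cap A}r_v-4H_B .
\]
Since $2r_v=|A'|-k_v-u_v$ and $\binom{|A'|}2+s_A|A'|=\binom a2-\binom{s_A}2$,
\[
3T_A=3\sum_{v\in S\cap A}r_v+6H_B+e(G_A)-m_A=\binom a2-\binom{s_A}2-|F_A|-K_A+2H_B-m_A .
\]
If $a$ is even, we use $m_A\le\frac a2+8$. If $a$ is odd, we bound the set $O_A$ of odd-degree vertices of $G_A$. Let $x\in A'$ have $f_x$ blue neighbors in $A'$, and let $j_x$ be the number of $v\in S\cap A$ that are blue to $x$ or leave $x$ uncovered in (a). The other $s_A-j_x$ vertices of $S\cap A$ use one edge at $x$ each, and each $4$-cycle through $x$ uses two. So the degree of $x$ in $G_A$ is congruent modulo $2$ to $(a-s_A-1)-f_x-(s_A-j_x)\equiv f_x+j_x$. Hence $|O_A|\le\sum_x(f_x+j_x)=2|F_A|+K_A$ and $m_A\le2|F_A|+K_A+8$. With \eqref{eq:Pbounds}, in both cases,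
\[
T_A\ge P(a)-|F_A|-\tfrac23K_A+\tfrac23H_B-\tfrac13\tbinom{s_A}2-\tfrac83 .
\]

\emph{The total.} No chosen triangle has an edge inside $A'$ and an edge inside $B'$. Adding the bound for $T_A$, its analogue for $B$, and the $|F|+\sum_vt_v$ blue triangles, the terms $|F_A|,|F_B|$ cancel, and $\binom{s_A}2+\binom{s_B}2\le s^2/2\le s\sigma n/2$ gives
\[
\nu(c)\ge P(a)+P(b)+\sum_{v\in S}\Bigl[t_v-\tfrac23(k_v+u_v)+\tfrac23h_v\Bigr]-\tfrac16s\sigma n-6 .
\]
Each bracket is at least $\theta n/40$. If $v$ has type II, then $k_v<\theta n/10$, so $u_v\le1$ by \eqref{eq:unc}, and the bracket is at least $\frac23(0.19\theta n-0.1\theta n-1)\ge0.05\theta n$. If $v$ has type I and $u_v\le1$, it is at least $\frac13k_v-\theta^4n-1\ge\frac{\theta n}{30}-\theta^4n-1\ge\frac{\theta n}{40}$. If $v$ has type I and $u_v>1$, then by \eqref{eq:unc} it is at least $\frac{0.4}3n-\theta^4n-14\theta n\ge0.1n$. Since $s\ge1$ and $\frac\theta{40}-\frac\theta{50}>\frac\sigma6$, we conclude for large $n$ that $\nu(c)\ge P(a)+P(b)+s\theta n/50$.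
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The bipartite colorings give $\min_c\nu(c)\le f(n)$. Let $n$ be large and $c$ arbitrary. If $\nu(c)>f(n)+\theta n$ there is nothing to prove. Otherwise Propositions~\ref{prop:empty} and~\ref{prop:nonempty} give $\nu(c)\ge P(a)+P(b)\ge f(n)$. The table is Proposition~\ref{prop:table}.
\end{proof}

\section{Colorings within a constant of the minimum}\label{sec:structure}

The packing in Proposition~\ref{prop:empty} gives up a whole red triangle for each blue inside edge and ignores the red cross edges. Repacking the red graph with Lemma~\ref{lem:L} shows that a blue inside edge costs only about $\frac23$ of a triangle, so that each such edge gains about $\frac13$; pairs of adjacent red cross edges gain as in step (c) above. Neither can therefore occur more than boundedly often.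

\begin{proof}[Proof of Theorem~\ref{thm:structure}]
For the converse statement, the blue graph is bipartite, and a red triangle meeting both $A$ and $B$ would contain two edges of $M$ with a common vertex. So the monochromatic triangles are exactly the triangles inside $A$ or inside $B$, and $\nu=P(|A|)+P(|B|)$.

Now let $\nu(c)\le f(n)+k$, with $n$ so large that $k<\theta n/50$ and Section~\ref{sec:exact} applies. We use the notation of Section~\ref{sec:setup}. By Proposition~\ref{prop:nonempty} we have $S=\emptyset$, so $A'=A$, $B'=B$, and $F$ is the set of all blue inside edges. By Proposition~\ref{prop:empty}, $P(a)+P(b)\le f(n)+k$. Let $R_A$ be the red graph on $A$. Its minimum degree is at least $a-1-\theta n$, so Lemma~\ref{lem:L} applies to $R_A$, and also to any graph obtained from it by deleting vertex-disjoint $4$-cycles, because $a-3-\theta n\ge(1-3\theta)a$. If $a$ is odd, all degrees in $K_a$ are even, so $R_A$ has at most $2|F_A|$ vertices of odd degree.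

\emph{Step 1: $|F|$ is bounded.} If $a$ is even, Lemma~\ref{lem:L} and \eqref{eq:Pbounds} give at least $\frac13\bigl(\binom a2-|F_A|-\frac a2-8\bigr)\ge P(a)-\frac13(|F_A|+8)$ red triangles in $A$. If $a$ is odd, the third term of the minimum in Lemma~\ref{lem:L}, with $\bar e=|F_A|$, is at most $|F_A|+\frac12(1+\sqrt{2|F_A|})$. So in both cases $A$ contains at least
\[
P(a)-\tfrac13\Bigl(2|F_A|+\tfrac12\bigl(1+\sqrt{2|F_A|}\bigr)+8\Bigr)
\]
edge-disjoint red triangles, and the same holds for $B$. Lemma~\ref{lem:extension} adds $|F|$ blue triangles. Since $\sqrt{2|F_A|}+\sqrt{2|F_B|}\le2\sqrt{|F|}$, we get $\nu(c)\ge f(n)+\frac13|F|-\sqrt{|F|}-6$. Hence $\frac13|F|-\sqrt{|F|}\le k+6$, and $|F|\le C_1$ for a constant $C_1=C_1(k)$.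

\emph{Step 2: cherries.} Let $X$ be the graph of red cross edges. A \emph{cherry} is a path $xvx'$ in $X$, with \emph{center} $v$ and \emph{base} $\{x,x'\}$; the base lies in one part and the center in the other. Call a family of cherries \emph{clean} if the bases are pairwise disjoint, lie in the same part, and contain no vertex incident with $F$; the centers may coincide. We claim that a clean family has at most $C_2:=3k+9$ members. Let the bases lie in $A$, say. Discarding one cherry if necessary, we have an even number $r$ of them, and we group them into pairs. For a pair with centers $v_1,v_2$ and bases $\{x_1,x_1'\}$, $\{x_2,x_2'\}$, the $4$-cycle $x_1x_1'x_2'x_2$ is red because its vertices are not incident with $F$. Delete it from $R_A$ and take the red triangles $v_1x_1x_1'$ and $v_2x_2x_2'$. These $r$ triangles are edge-disjoint because the bases are disjoint. We have deleted $2r$ edges and changed no parity. Lemma~\ref{lem:L} misses at most $\frac a2+8$ of the remaining edges if $a$ is even and at most $2|F_A|+8$ if $a$ is odd, so by \eqref{eq:Pbounds} it gives at least $P(a)-|F_A|-\frac13(2r+8)$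 red triangles in both cases. In $B$ we take $P(b)-|F_B|$ red triangles as in the proof of Proposition~\ref{prop:empty}, and Lemma~\ref{lem:extension} adds $|F|$ blue triangles. Altogether $f(n)+k\ge\nu(c)\ge f(n)+\frac13(r-8)$, so $r\le3k+8$, which proves the claim.

\emph{Step 3: $X$ is almost a matching.} At most $2C_1$ vertices are incident with $F$. A vertex of degree $D$ in $X$ is the center of a clean family of at least $\lfloor(D-2C_1)/2\rfloor$ cherries, so $D\le D_0:=2C_1+2C_2+1$. Let $\mathcal P$ be a maximal family of vertex-disjoint cherries. At least half of them have their bases in the same part, and at most $2C_1$ of these have a base vertex incident with $F$; the others form a clean family. Hence $|\mathcal P|\le2(2C_1+C_2)$, and at most $3|\mathcal P|D_0$ edges of $X$ meet a cherry of $\mathcal P$. By maximality the remaining edges of $X$ contain no cherry, that is, they form a matching. The theorem holds with $C=\max\{C_1,\,6(2C_1+C_2)D_0\}$.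
\end{proof}

\begin{thebibliography}{9}

\bibitem{BKLO}
Barber, K\"uhn, Lo and Osthus, Adv. Math. 288 (2016), 337--385.

\bibitem{GL}
Vytautas Gruslys and Shoham Letzter, \emph{Monochromatic triangle packings in red-blue graphs}, arXiv:2008.05311 (2020).

\bibitem{HR}
Haxell and R\"odl, Combinatorica 21 (2001).

\bibitem{Sp}
Spencer, J. Combin. Theory 5 (1968), 1--8.

\end{thebibliography}
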